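# Fixed-point-free $C_p^r$-actions on $K(r-1)$-acyclic spaces

## 1. The theorem and its hypotheses

**Theorem 1.** Let $p$ be a prime, let $r\ge 1$, and let $A=C_p^r$ be the elementary abelian $p$-group of rank $r$. There is a nonempty finite dimensional $A$-CW complex $X$ with $X^A=\emptyset$ and $X^L\ne\emptyset$ for every proper subgroup $L<A$, such that $\widetilde K(m)_*(X)=0$ for all $0\le m\le r-1$ and $\widetilde H_*(X;\mathbb Z[1/p])=0$. In particular $X$ is $K(r-1)_*$-acyclic without fixed points.

Let me unpack the words. An $A$-CW complex is built from cells $A/H\times D^m$, and finite dimensional means that the $m$ that occur are bounded; there may be infinitely many cells. $K(m)_*$ is the $m$th Morava $K$-theory at $p$: $K(0)_*$ is rational homology, $K(1)_*$ is a summand of complex $K$-theory with mod $p$ coefficients, and $K(m)_*$ for $m\ge1$ has coefficient ring $\mathbb F_p[v_m^{\pm1}]$ with $|v_m|=2(p^m-1)$, a graded field concentrated in even degrees. A space is $K(m)_*$-acyclic if $\widetilde K(m)_*(X)=0$; by convention the empty space is not acyclic.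

The theorem is to be read against the following known theorem.

**Theorem 3 (quoted).** Let $A'$ be a finite abelian $p$-group of rank $r$ and let $X$ be a finite dimensional $A'$-CW complex. If $\widetilde K(n)_*(X)=0$ with $n\ge r$, then $X^{A'}\ne\emptyset$.

So for $n\ge r$ acyclicity forces a fixed point. Is the bound $n\ge r$ the right one: for every $r$, is there a nonempty finite dimensional $C_p^r$-CW complex that is $K(r-1)_*$-acyclic and has no fixed points? The question comes from William Balderrama and Nicholas J. Kuhn, "An elementary proof of the chromatic Smith fixed point theorem", arXiv:2303.02022 (2023). Theorem 1 answers it: yes, for every $r\ge1$ and every $p$. By Theorem 3, the $X$ of Theorem 1 is not $K(m)_*$-acyclic for any $m\ge r$.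

Theorem 1 has a consequence that describes all possible families of isotropy. The rank of a finite abelian $p$-group $H$ is the minimal number of generators, that is, $\dim_{\mathbb F_p}H/pH$.

**Theorem 2.** Let $A'$ be a finite abelian $p$-group, $n\ge0$, and $\mathcal F$ a set of subgroups of $A'$ closed under passing to subgroups. There is a nonempty finite dimensional $K(n)_*$-acyclic $A'$-CW complex $X$ with $\{H:X^H\ne\emptyset\}=\mathcal F$ if and only if $\mathcal F$ contains every subgroup of rank $\le n$. In the "if" direction $X$ can be chosen $K(m)_*$-acyclic for all $m\le n$ and $H_*(-;\mathbb Z[1/p])$-acyclic. In particular, a fixed-point-free example exists if and only if $n<\operatorname{rank}A'$.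

Two quick checks show that "finite dimensional" is the correct hypothesis. First, it cannot be dropped. Let $\rho=\mathbb C[A]$ be the complex regular representation and $\bar\rho$ its complement of the trivial summand. The increasing union of the unit spheres $S(l\bar\rho)$ is contractible, and it has no $A$-fixed point because $\bar\rho^A=0$. Without a bound on dimension the question is empty. Second, it cannot be strengthened to "finite":

**Proposition 4.** A finite $A$-CW complex $X$ with $X^A=\emptyset$ is not $K(n)_*$-acyclic, for any $n\ge 0$.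

*Proof.* All cells are of type $A/H\times D^m$ with $H$ proper, so nonequivariant cells come in orbits of size divisible by $p$, and $\chi(X)\equiv0\bmod p$. Since $K(n)_*$ is a graded field in even degrees, "rank of the even part minus rank of the odd part" of $K(n)_*(-)$ is additive in cofibre sequences. It is $1$ on a point and $-1$ on the pair $(D^1,S^0)$, so by induction over cells it equals $\chi(X)$. If $X$ were $K(n)_*$-acyclic, it would equal $1$, and $1\not\equiv 0\bmod p$. $\square$

So $X$ must have infinitely many cells in boundedly many dimensions.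

## 2. The group $C_p$ by hand

For $r=1$ the theorem asks for a free finite dimensional $C_p$-complex with no reduced homology over $R=\mathbb Z[1/p]$. (Over $R$ gives the rational statement as well.) This can be done with bare hands.

**Proposition 5.** There is a $4$-dimensional free $C_p$-CW complex $X$ with $\widetilde H_*(X;\mathbb Z[1/p])=0$. So Theorem 1 holds for $r=1$.

*Proof.* Let $N=\sum_{g\in C_p}g\in R[C_p]$. Then $N/p$ is an idempotent, so $R[C_p]\cong R\oplus I$, where $R$ is the trivial module and $I$ the augmentation ideal. Let $F=\bigoplus_{\mathbb N}R[C_p]$. Then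
$$R\oplus F\cong R\oplus(I\oplus R)\oplus(I\oplus R)\oplus\cdots\cong(R\oplus I)\oplus(R\oplus I)\oplus\cdots\cong F,$$
so $R\oplus F$ is free although $R$ is not.

Let $C_p=\mu_p$ act on $S^3\subset\mathbb C^2$ by scalars, and pick a vertex $x_0$. Let $X_1$ be $S^3$ with countably many cells $C_p\times D^3$ attached along $C_p\times S^2\to C_p\to C_px_0\subset S^3$. Nonequivariantly, 3-spheres have been glued to $S^3$ at points, so $X_1$ is $2$-connected, and $H_3(X_1;\mathbb Z)\cong\mathbb Z\oplus\bigoplus_{\mathbb N}\mathbb Z[C_p]$ as $C_p$-modules. (The action on $H_3(S^3)$ is trivial, since scalars are homotopic to the identity.) Hence $H_3(X_1;R)\cong R\oplus F\cong F$ has an $R[C_p]$-basis $(z_i)$. After multiplication by powers of $p$, which are units in $R$, each $z_i$ lies in $H_3(X_1;\mathbb Z)=\pi_3(X_1)$. Attach cells $C_p\times D^4$ along the equivariant extensions $C_p\times S^3\to X_1$ of cellular representatives of the $z_i$, and call the result $X$. The boundary map $H_4(X,X_1;R)\to H_3(X_1;R)$ sends a basis to a basis, and $H_4(X_1;R)=0$. So $\widetilde H_*(X;R)=0$.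 $\square$

The mechanism is that the trivial module $R$ is a direct summand of the free module $R[C_p]$ by averaging over the group, and averaging needs $1/p$. Section 3 makes precise how this breaks for $r\ge2$.

## 3. The stable shadow of the problem, and where averaging breaks down

Now set $A=C_p^r$ and $n=r-1$, until Section 10. Let $\mathcal P$ be the family of proper subgroups of $A$. We work in the stable homotopy theory $\mathrm{Sp}_A$ of genuine $A$-spectra, a symmetric monoidal stable $\infty$-category with unit $S$. We write $[-,-]^A$ for homotopy classes of maps and $D(-)$ for duals. Here is what we use.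

* **Orbits.** For $H\le A$ there is an adjunction $[A_+\wedge_HT,T']^A\cong[T,T'|_H]^H$, and a spectrum with $[\Sigma^c(A/H)_+,T]^A=0$ for all $c,H$ is zero. Orbits are self-dual, so the dual of a finite $A$-cell spectrum is one. As $A$ is abelian, $(A/K)_+\wedge(A/H)_+$ is a finite wedge of copies of $(A/(K\cap H))_+$.
* **Geometric fixed points.** $\Phi^A:\mathrm{Sp}_A\to\mathrm{Sp}$ is exact, symmetric monoidal and preserves colimits, with $\Phi^A(\Sigma^\infty_+X)=\Sigma^\infty_+X^A$ and $\Phi^AS^V=S^{V^A}$. For example $\Phi^A((A/H)_+)=0$ for $H$ proper.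
* **Euler classes.** For a representation $V$ with $V^A=0$, let $a_V:S\to S^V$ be induced by $S^0\subset S^V$. Its fibre is $\epsilon:S(V)_+\to S$, and $\Phi^A(a_V)=1$.
* **Burnside ring.** For a finite group $G$, $\Omega(G)\cong[S,S]^G$. The class of $[G/H]$ is a composite $S\to(G/H)_+\to S$. The mark at $K$ sends a finite $G$-set $T$ to $|T^K|$; the mark at the trivial group is the underlying degree, and the mark at $G$ is the degree on $\Phi^G$. Marks are jointly injective. If $G$ is an abelian $p$-group they give an isomorphism $\Omega(G)[1/p]\cong\prod_{H\le G}\mathbb Z[1/p]$.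
* **Telescopes.** $\mathrm{tel}(f)=\mathrm{hocolim}(D\xrightarrow fD\xrightarrow f\cdots)$. If $f$ is idempotent up to homotopy, $\mathrm{tel}(f)$ is its image: there are $\pi:D\to\mathrm{tel}(f)$ and $j:\mathrm{tel}(f)\to D$ with $\pi j=1$, $j\pi=f$, and $D\simeq\mathrm{tel}(f)\oplus\mathrm{tel}(1-f)$.
* **Lubin–Tate theory.** $E=E_n$ is a $p$-local even $2$-periodic $E_\infty$-ring with $E_*$ torsion free; for $n=0$, $E=H\mathbb Q[u^{\pm1}]$ with $|u|=2$. The Bousfield classes satisfy $\langle E_n\rangle=\langle K(0)\vee\dots\vee K(n)\rangle$ (Ravenel; Hovey–Strickland): a spectrum is $E_n$-acyclic if and only if it is $K(m)$-acyclic for all $0\le m\le n$. We call an $A$-spectrum $E$-acyclic if its underlying spectrum is.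

For an unbased space $X$ let $X^\diamond=\mathrm{cof}(X_+\to S^0)$, the unreduced suspension. For example $S(V)^\diamond=S^V$.

If $X$ is as in Theorem 1, then $\Sigma^\infty_+X$ is built in finitely many stages (skeleta) from wedges of cells $\Sigma^m(A/H)_+$ with $H$ proper, and $\Sigma^\infty_+X\to S$ is an $E$-equivalence. This suggests the following definition.

**Definition.** $\mathcal B_{\mathcal P}$ is the class of $A$-spectra $D$ with a finite filtration $0=D_0\to D_1\to\dots\to D_d=D$ whose successive cofibres are arbitrary wedges of $\Sigma^c(A/H)_+$ with $H$ proper and $c$ in a bounded range.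

For example, $S(V)_+\in\mathcal B_{\mathcal P}$ if $V^A=0$, because $S(V)$ is a finite $A$-CW complex with proper isotropy. On the other hand $S\notin\mathcal B_{\mathcal P}$: each $D\in\mathcal B_{\mathcal P}$ has $\Phi^AD=0$. Five properties will be used.

* **(B1)** It is closed under shifts, cofibres and fibres. Given $D'\to D$ in $\mathcal B_{\mathcal P}$ with cofibre $C$, filter $C$ by $D_1,\dots,D_d=D$, then $\mathrm{cof}(D'_1\to D),\dots,\mathrm{cof}(D'_{d'}\to D)=C$. The new layers are the suspended layers of $D'$. A fibre is a shifted cofibre.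
* **(B2)** It is closed under countable wedges of copies of one object: wedge the filtrations.
* **(B3)** It is closed under sequential homotopy colimits of self-maps $D\to D\to\cdots$, each being the cofibre of a map $\bigoplus_{\mathbb N}D\to\bigoplus_{\mathbb N}D$. So it is closed under $\mathrm{tel}(f)$, under retracts given by idempotents, and under $D\mapsto D_{(p)},\,D[1/p],\,D_{\mathbb Q}$.
* **(B4)** If $D\in\mathcal B_{\mathcal P}$ and $F$ is a finite $A$-cell spectrum, then $F\wedge D\in\mathcal B_{\mathcal P}$. For $F=\Sigma^c(A/K)_+$, smash the filtration of $D$ with $F$; the stabilizers become $K\cap H$, still proper. In general induct over the cells of $F$ with (B1).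
* **(B5)** If $D\in\mathcal B_{\mathcal P}$ and $T$ restricts to $0$ on every proper subgroup, then $[D,T]^A_*=0$. This holds for each layer by adjunction, hence for $D$ by induction along the finite filtration.

The stable target is thus a $D\in\mathcal B_{\mathcal P}$ with an $E$-equivalence $D\to S$. Section 9 will turn such a $D$ into a space.

How would one find $D$? Imitate Section 2. Suppose $P\in\mathcal B_{\mathcal P}$ comes with $\epsilon:P\to S$, say $P=S(V)_+$, and suppose there were $s:S\to P$ with $\epsilon s$ an $E$-equivalence. Then $S$ would be $E$-locally a summand of $P$, and the telescope of $s\epsilon$, suitably interpreted, would be the $D$ we want. For $r=1$ rationally this is averaging: $S\to(C_p)_+\to S$ has underlying degree $p$, which is rationally invertible. For $r\ge2$ the attempt stops exactly here: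

**Proposition 6.** Let $S\xrightarrow{s}P\xrightarrow{\epsilon}S$ be maps of $A$-spectra with $\Phi^AP=0$. Then the underlying degree of $\epsilon s$ is divisible by $p$. So if $n\ge1$, $\epsilon s$ is not an $E_n$-equivalence.

*Proof.* Write $\epsilon s=\sum_Hn_H[A/H]\in\Omega(A)$. Its mark at $A$ is $n_A$, since $(A/H)^A=\emptyset$ for $H$ proper. This mark is the degree of $\Phi^A(\epsilon s)$, which factors through $0$. So $n_A=0$, and the underlying degree $\sum_{H\ \mathrm{proper}}n_H|A/H|$ is divisible by $p$. Hence $\epsilon s$ induces $0$ on $K(n)_*$ for $n\ge1$. $\square$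

The obstruction lives on geometric fixed points, while the requirement "$E$-equivalence" concerns underlying spectra only. So we should not insist on a section defined on $S$. A section defined on some $W$ is as good, if $w:W\to S$ is an underlying $E$-equivalence that is far from an equivalence on $\Phi^A$. A map $w$ lifts through $\epsilon:S(V)_+\to S$ exactly when $a_Vw=0$. Take $W=\mathrm{fib}(\alpha:S\to Z')$. Then $w$ is an $E$-equivalence if $Z'$ is $E$-acyclic, and $a_Vw=0$ if $a_V$ factors through $\alpha$. So we want:

*an Euler class $a_V$ that factors, $p$-locally, through an $E$-acyclic $A$-spectrum.*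

Stabilizing along Euler classes retains only geometric fixed points. So it will be enough to find a compact $p$-local $A$-spectrum $Z$ with $E\wedge Z=0$ on underlying spectra, and with a sphere $S^j_{(p)}$ as a retract of $\Phi^AZ$. The next three sections construct $Z$.

## 4. A lens space with two different sizes

The purpose of this section is to produce a finite $A$-complex whose $E$-theory is smaller than the homology of its fixed points.

Let $\mu_p\subset S^1$ act on the unit sphere $S(\rho)$ by scalars, and put $U=S(\rho)/\mu_p$. This is a closed smooth $A$-manifold, hence has the structure of a finite $A$-CW complex.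

**Fixed points.** A point $[v]$ is $A$-fixed if and only if $gv\in\mu_pv$ for all $g\in A$, that is, $v$ is an eigenvector for a character $A\to\mu_p$. Every character of $A$ takes values in $\mu_p$ and occurs exactly once in $\rho$. So $U^A=\coprod_\chi S(\rho_\chi)/\mu_p$ is a disjoint union of
$$b:=p^r$$
circles. Its homology is free with $b$ generators in even degree and $b$ in odd degree.

**$E$-theory.** Put $a:=p^n=p^{r-1}$. For $n\ge1$, $E^*(B\mu_p)=E^*[[x]]/[p](x)$, and modulo the maximal ideal of $E^0$ the series $[p](x)$ is a unit times $x^{p^n}$. By Weierstrass preparation $E^*(B\mu_p)$ is free over $E^*$ of rank $p^n$. For $n=0$ it is $E^*$, of rank $1=p^0$. In all cases the function spectrum $F(B\mu_{p+},E)$ is a free $E$-module of rank $a$ on generators of even degree. As $\mu_p$ acts freely on $S(\rho)$, $U\simeq S(\rho)_{h\mu_p}$ is the sphere bundle of the complex vector bundle $\xi=E\mu_p\times_{\mu_p}\rho$ over $B\mu_p$, which gives a cofibre sequence $U_+\to B\mu_{p+}\to\mathrm{Th}(\xi)$. Apply $F(-,E)$. By the Thom isomorphism and $2$-periodicity, $F(\mathrm{Th}(\xi),E)\simeq\Sigma^{-2p^r}F(B\mu_{p+},E)\simeq F(B\mu_{p+},E)$.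 So with $B:=D(U_+)$, and since $U$ is finite,
$$M:=E\wedge B\simeq F(U_+,E)\simeq\mathrm{cof}(\varphi:F_0\to F_1),\qquad F_0\simeq F_1\simeq E^{\oplus a}.\tag{1}$$

So $M$ is bounded in size by $a$ even and $a$ odd generators, and $a=p^{r-1}<p^r=b$.

**Example.** For $r=1$, $U$ is the lens space $S^{2p-1}/\mu_p$, rationally a sphere $S^{2p-1}$ (sizes $1$ and $1$), while $U^A$ is $p$ circles. For $p=2$, $r=2$ we have $U=\mathbb{RP}^7$ and $E_1$ is $2$-complete $K$-theory. With $x=1-L$, $L$ the tautological line bundle, $E^0(B\mu_2)=\mathbb Z_2[x]/(x^2-2x)$ has rank $2$. The map $\varphi$ is multiplication by the Euler class $x^4=8x$. Its cokernel is $\mathbb Z_2\oplus\mathbb Z/8$ and its kernel is $\mathbb Z_2$. The fixed points are four circles.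

In the example $\varphi$ has a nontrivial kernel and cokernel with torsion. We need an operation that kills $M$ knowing only the sizes of $F_0$ and $F_1$, and does not kill $\Phi^AB$.

## 5. Schur idempotents that tell $p^{r-1}$ from $p^r$

The purpose of this section is to find that operation: an idempotent $e\in\mathbb Z_{(p)}[\Sigma_k]$, to be applied to $k$-fold smash powers.

For a ring $R$ write $R^{c|d}$ for the graded module with $c$ even and $d$ odd basis elements. Let $\Sigma_k$ act on $(R^{c|d})^{\otimes k}$ by permuting factors with Koszul signs: interchanging two adjacent odd elements costs a sign $-1$.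

For a partition $\lambda$ of $k$ let $c_\lambda\in\mathbb Z[\Sigma_k]$ be its Young symmetrizer. Then $c_\lambda^2=h(\lambda)c_\lambda$, where $h(\lambda)$ is the product of the hook lengths. The hook length of a box is arm plus leg plus $1$, arm and leg being the numbers of boxes to its right and below it. If $p\nmid h(\lambda)$, then
$$e_\lambda=c_\lambda/h(\lambda)\in\mathbb Z_{(p)}[\Sigma_k]$$
is an idempotent. For a $\mathbb Q[\Sigma_k]$-module $T$ we have $e_\lambda T\cong\mathrm{Hom}_{\mathbb Q[\Sigma_k]}(\mathbb Q[\Sigma_k]e_\lambda,T)$. So $e_\lambda T\ne0$ if and only if the irreducible module $S^\lambda\cong\mathbb Q[\Sigma_k]e_\lambda$ occurs in $T$.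

**Lemma 7 (hook criterion; Berele–Regev).** $S^\lambda$ occurs in $(\mathbb Q^{c|d})^{\otimes k}$ if and only if $\lambda_{c+1}\le d$.

*Proof.* Sort the basis tensors by how often each basis element occurs. The module is the direct sum, over all $(k_1,\dots,k_c;l_1,\dots,l_d)$ with total $k$, of the modules induced from $\prod\Sigma_{k_i}\times\prod\Sigma_{l_j}$ of (trivial)$\otimes$(sign): repeated even elements may be permuted freely, repeated odd ones with the sign. By Pieri's rules, inducing with a trivial factor adds a horizontal strip (at most one box per column), and inducing with a sign factor adds a vertical strip (at most one box per row). So $S^\lambda$ occurs if and only if $\lambda$ arises from $\emptyset$ by adding $c$ (possibly empty) horizontal strips and then $d$ (possibly empty) vertical strips.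

If it does, each horizontal strip increases the number of rows by at most one, so row $c+1$ is empty after the horizontal strips. Each vertical strip then adds at most one box to row $c+1$. Hence $\lambda_{c+1}\le d$.

Conversely, let $\lambda_{c+1}\le d$. Add rows $1,\dots,c$ one at a time; each is a horizontal strip. The part of $\lambda$ below row $c$ has $\lambda_{c+1}\le d$ columns; add it column by column from the left. Each is a vertical strip, and all intermediate shapes are partitions because $\lambda_{c+1}\le\lambda_c$. (For $c=0$ there are no rows to add first.) $\square$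

**Example.** For $c=d=1$ the condition $\lambda_2\le1$ says that $\lambda$ is a hook. So $(2,2)$ does not occur in $(\mathbb Q^{1|1})^{\otimes4}$.

An exterior or symmetric power will not do: for $\lambda=(1^k)$ or $\lambda=(k)$ we have $\lambda_{a+1}\le1\le a$, so $S^\lambda$ always occurs in $(\mathbb Q^{a|a})^{\otimes k}$. To kill $a|a$ the diagram must contain the square of side $a+1$. The square itself may be unusable $p$-locally: $(2,2)$ has hook lengths $3,2,2,1$, which is bad for both $p=2$ and $p=3$. The next lemma finds a diagram with the right square and all hook lengths prime to $p$.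

**Lemma 8.** There are $k$ and a partition $\lambda$ of $k$ with $p\nmid h(\lambda)$, $\lambda_{a+1}>a$ and $\lambda_{b+1}\le b$. Consequently, for $e=e_\lambda$,
$$e\big((\mathbb Z_{(p)}^{a|a})^{\otimes k}\big)=0,\qquad e\big((\mathbb Z_{(p)}^{b|b})^{\otimes k}\big)\ne0.\tag{2}$$

*Proof.* Let $\lambda^{(s)}=((p-1)s,(p-1)(s-1),\dots,p-1)$, a staircase with steps of width $p-1$.

*Hook lengths.* Consider a box in row $i$ and in the $c$-th block of $p-1$ columns, say in column $(p-1)c-t$ with $0\le t\le p-2$. Row $i$ has length $(p-1)(s-i+1)$, so the arm is $(p-1)(s-i+1-c)+t$. A row $i'$ reaches the $c$-th block if and only if $i'\le s-c+1$, so the leg is $s-c+1-i$. The hook length is $p(s-c+1-i)+t+1$ with $1\le t+1\le p-1$, which is prime to $p$.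

*Squares.* Let $d(s)$ be the side of the largest square contained in $\lambda^{(s)}$. Then $d(0)=0$, and $d$ is unbounded, since $d(s)\ge m$ as soon as $(p-1)(s-m+1)\ge m$. Deleting the first row of $\lambda^{(s+1)}$ gives $\lambda^{(s)}$, so a square of side $m$ in $\lambda^{(s+1)}$ leaves one of side $m-1$ in $\lambda^{(s)}$; that is, $d(s+1)\le d(s)+1$. So $d$ takes every value. Choose $s$ with $d(s)=a+1$ and put $\lambda=\lambda^{(s)}$. Then $\lambda_{a+1}\ge a+1>a$. Moreover $d(s)=p^{r-1}+1\le p^r=b$, so the square of side $b+1$ is not contained in $\lambda$, and $\lambda_{b+1}\le b$.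

*Conclusion.* By Lemma 7 the second module in (2) is rationally nonzero. The first is rationally zero, and torsion free as a submodule of a free module, so it is zero. $\square$

**Example.** For $r=1$ we have $a=1$. If $p=2$, then $\lambda=(3,2,1)$, with hook lengths $5,3,1,3,1,1$. If $p=3$, then $\lambda=(4,2)$, with hook lengths $5,4,2,1,2,1$. For $p=2$, $r=2$ we have $a=2$, $b=4$, and $\lambda=(5,4,3,2,1)$: here $\lambda_3=3>2$ and $\lambda_5=1\le4$.

## 6. The spectrum $Z$

Fix $\lambda,k,e$ as in Lemma 8. The group $\Sigma_k$ acts on $B^{\wedge k}$ in $\mathrm{Sp}_A$, so $\mathbb Z_{(p)}[\Sigma_k]$ acts on $(B^{\wedge k})_{(p)}$ up to homotopy. Let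
$$Z:=e\cdot(B^{\wedge k})_{(p)},$$
the image of the idempotent. It is a retract of the $p$-localization of a finite $A$-cell spectrum.

**Lemma 9.** $E\wedge Z=0$ on underlying spectra.

*Proof.* The aim is to replace $M$ by an associated graded object, where only the sizes of $F_0,F_1$ matter. We have $E\wedge Z=e(M^{\otimes_Ek})$. A filtered $E$-module is a functor $N_\bullet$ from $(\mathbb Z,\le)$ to $E$-modules. Its associated graded is $\mathrm{gr}_i=\mathrm{cof}(N_{i-1}\to N_i)$. Under Day convolution
$$(N^1\otimes\cdots\otimes N^k)_m=\mathrm{colim}_{i_1+\dots+i_k\le m}N^1_{i_1}\otimes_E\cdots\otimes_EN^k_{i_k}$$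
filtered modules are symmetric monoidal, and both $\mathrm{colim}$ and $\mathrm{gr}$ are symmetric monoidal functors.

By (1), $M$ is the colimit of the filtered module with $M_i=0$ for $i<0$, $M_0=F_1$ and $M_i=M$ for $i\ge1$. Its associated graded is $F_1$ in weight $0$ and $\Sigma F_0$ in weight $1$. Consider $M_\bullet^{\otimes k}$ with its $\Sigma_k$-action. It vanishes in negative weights, since $i_1+\dots+i_k<0$ forces some $i_j<0$. Its colimit is $M^{\otimes k}$. Its associated graded is $(F_1\oplus\Sigma F_0)^{\otimes k}$, concentrated in weights $0,\dots,k$. So the colimit is attained in weight $k$.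

As $E$ is $p$-local, $e$ acts on $M_\bullet^{\otimes k}$ by a homotopy idempotent. Its image $\mathrm{tel}(e)$ is a colimit, so it is computed weight by weight and commutes with $\mathrm{gr}$. On homotopy,
$$\pi_*\mathrm{gr}(M_\bullet^{\otimes k})\cong E_*\otimes(\mathbb Z^{a|a})^{\otimes k}$$
with Koszul signs, since $F_1$ has $a$ generators of even degree and $\Sigma F_0$ has $a$ of odd degree. By (2), $e$ acts on this as $0$. Hence $\mathrm{gr}(\mathrm{tel}(e))=0$. Starting from $0$ in negative weights, induction on the weight gives $\mathrm{tel}(e)=0$ in all weights. Weight $k$ says $e(M^{\otimes_Ek})=0$. $\square$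

**Lemma 10.** For some $j$, $S^j_{(p)}$ is a retract of $\Phi^AZ$.

*Proof.* Since $\Phi^A$ is symmetric monoidal, it preserves duals of finite spectra, and $\Phi^AB=D(U^A_+)\simeq(S^0\vee S^{-1})^{\vee b}$. Since it also preserves telescopes, $\Phi^AZ=e\cdot Q$ with $Q=((\Phi^AB)^{\wedge k})_{(p)}$, a finite wedge of $p$-local spheres. By the Künneth theorem
$$H_*(\Phi^AZ;\mathbb Z_{(p)})=e\big((\mathbb Z_{(p)}^{b|b})^{\otimes k}\big),$$
a direct summand of $H_*(Q)$; it is finitely generated, free, and nonzero by (2). Let $j$ be the lowest degree in which it is nonzero. As $\Phi^AZ$ is $p$-local and bounded below, Hurewicz gives $\pi_j(\Phi^AZ)\cong H_j(\Phi^AZ)$. So a generator of a rank one free summand of $H_j(\Phi^AZ)$ is realized by a map $S^j_{(p)}\to\Phi^AZ$. Its image in $H_j(Q)$ generates a direct summand, so some functional $H_j(Q)\to\mathbb Z_{(p)}$ takes it to $1$. This functional is realized by projecting $Q$ to its $j$-spheres and mapping these to $S^j_{(p)}$ by the appropriate elements of $\mathbb Z_{(p)}$. The composite $S^j_{(p)}\to\Phi^AZ\to Q\to S^j_{(p)}$ has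 degree $1$. $\square$

Replace $Z$ by $\Sigma^{-j}Z$. We now have $i:S_{(p)}\to\Phi^AZ$ and $q:\Phi^AZ\to S_{(p)}$ with $qi=1$.

## 7. Factoring an Euler class through an acyclic spectrum

**Proposition 11.** There are $V_0=N\bar\rho$ with $N\ge1$, a $p$-local $A$-spectrum $Z'=S^{l\bar\rho}\wedge Z$ with $E\wedge Z'=0$ on underlying spectra, and maps $\alpha,\beta$ with
$$\beta\alpha=a_{V_0}:S_{(p)}\xrightarrow{\ \alpha\ }Z'\xrightarrow{\ \beta\ }S^{V_0}_{(p)}.\tag{3}$$

*Proof.* The step lifts $i$ and $q$ from $\Phi^A$ to $\mathrm{Sp}_A$. We have $\bar\rho^A=0$, and $\bar\rho^H\ne0$ for $H$ proper, because $\dim_{\mathbb C}\rho^H=p^r/|H|>1$. Hence $\mathrm{hocolim}_lS^{l\bar\rho}=\widetilde E\mathcal P$, the maps being multiplication by $a_{\bar\rho}$. Moreover $[T,\widetilde E\mathcal P\wedge T']^A\cong[\Phi^AT,\Phi^AT']$ (Lewis–May–Steinberger, II.9). So for $T$ compact in $p$-local $A$-spectra and $T'$ $p$-local,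
$$\mathrm{colim}_l\,[T,S^{l\bar\rho}\wedge T']^A\cong[\Phi^AT,\Phi^AT'],\qquad f\mapsto\Phi^Af.$$
Both $S_{(p)}$ and $Z$ are compact in $p$-local $A$-spectra. Surjectivity gives
$$\alpha:S_{(p)}\to S^{l\bar\rho}\wedge Z=Z',\qquad\beta_0:Z\to S^{l'\bar\rho}_{(p)}$$
with $\Phi^A\alpha=i$ and $\Phi^A\beta_0=q$. The maps $(1\wedge\beta_0)\alpha$ and $a_{(l+l')\bar\rho}$ from $S_{(p)}$ to $S^{(l+l')\bar\rho}_{(p)}$ both have geometric fixed points $1$, since $qi=1$. By injectivity they agree after multiplication by some $a_{l''\bar\rho}$. Put $V_0=(l+l'+l'')\bar\rho$ and $\beta=a_{l''\bar\rho}\wedge(1\wedge\beta_0)$. Then $\beta\alpha=a_{V_0}$, and we may enlarge $l''$ so that $V_0\ne0$. Finally, $E\wedge Z'$ is a suspension of $E\wedge Z=0$ on underlying spectra. $\square$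

## 8. A bounded model of the sphere built from proper orbits

**Proposition 12.** There are $D\in\mathcal B_{\mathcal P}$ and $\epsilon'':D\to S$ such that the underlying spectrum of $Y:=\mathrm{cof}(\epsilon'')$ is $p$-local and $E_{r-1}$-acyclic.

The proof first works $p$-locally, then glues.

**Step 1: the partial section.** We carry out the plan of Section 3. Let $P=(S(V_0)_+)_{(p)}$, with fibre sequence $P\xrightarrow{\epsilon}S_{(p)}\xrightarrow{a_{V_0}}S^{V_0}_{(p)}$, and let $w:W\to S_{(p)}$ be the fibre of $\alpha$. By (3), $a_{V_0}w=\beta\alpha w=0$, so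
$$w=\epsilon s\quad\text{for some }s:W\to P.$$
Since $E\wedge Z'=0$, the maps $w:W\to S_{(p)}$ and $w\wedge1:W\wedge P\to S_{(p)}\wedge P=P$ become equivalences on underlying spectra after smashing with $E$.

**Step 2: a telescope without a self-map.** If $w$ were invertible we would form the telescope of $sw^{-1}\epsilon:P\to P$. It is invertible only after smashing with $E$, so we write the telescope as a cofibre and put $w$ on the other side of the equation. Let
$$\Psi:\bigoplus_{i\ge0}W\wedge P\to\bigoplus_{i\ge0}P,\qquad\Psi|_i=\mathrm{in}_i\circ(w\wedge1)-\mathrm{in}_{i+1}\circ s\circ(1\wedge\epsilon),\qquad X'=\mathrm{cof}(\Psi),$$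
where $1\wedge\epsilon:W\wedge P\to W\wedge S_{(p)}=W$. On each summand
$$\epsilon(w\wedge1)-\epsilon s(1\wedge\epsilon)=w\wedge\epsilon-w(1\wedge\epsilon)=0,$$
so $(\epsilon)_i:\bigoplus_iP\to S_{(p)}$ extends to some $\epsilon':X'\to S_{(p)}$.

**Lemma 13.** $X'\in\mathcal B_{\mathcal P}$, and $\mathrm{cof}(\epsilon')$ is $E$-acyclic.

*Proof.* *Boundedness.* $S(V_0)$ is a finite $A$-CW complex with proper isotropy, so $P\in\mathcal B_{\mathcal P}$ by (B3). With the finite $A$-cell spectrum $F=S^{l\bar\rho}\wedge\Sigma^{-j}B^{\wedge k}$, $Z'\wedge P$ is the telescope of an idempotent on $F\wedge P$, so it lies in $\mathcal B_{\mathcal P}$ by (B4) and (B3). Hence $W\wedge P=\mathrm{fib}(P\to Z'\wedge P)$ lies in $\mathcal B_{\mathcal P}$ by (B1), and so does $X'$ by (B1) and (B2).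

*Acyclicity.* Take $E_*$ of underlying spectra. There $w_*$ and $(w\wedge1)_*$ are isomorphisms. Identify $E_*(W\wedge P)$ with $E_*P$ by $(w\wedge1)_*$. Then $\Psi_*$ becomes $\mathrm{in}_i-\mathrm{in}_{i+1}\theta$ with $\theta=s_*(1\wedge\epsilon)_*(w\wedge1)_*^{-1}$. From $w(1\wedge\epsilon)=\epsilon(w\wedge1)$ we get $(1\wedge\epsilon)_*(w\wedge1)_*^{-1}=w_*^{-1}\epsilon_*$. So
$$\theta=\sigma\epsilon_*,\qquad\sigma=s_*w_*^{-1},\qquad\epsilon_*\sigma=\epsilon_*s_*w_*^{-1}=1.$$
Thus $\Psi_*$ is injective (look at the lowest nonzero component), and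
$$E_*X'=\mathrm{coker}\,\Psi_*=\mathrm{colim}(E_*P\xrightarrow{\theta}E_*P\xrightarrow{\theta}\cdots).$$
As $\theta$ is idempotent, the colimit is $\mathrm{im}\,\theta$, with $x$ in any stage going to $\theta x$. As $\epsilon_*$ is onto, $\mathrm{im}\,\theta=\mathrm{im}\,\sigma$, which $\epsilon_*$ maps isomorphically to $E_*$. On each stage $\epsilon'_*$ is $\epsilon_*=\epsilon_*\theta$, so this isomorphism is $\epsilon'_*$. $\square$

Note how this is compatible with Proposition 6: the section $\sigma$ exists only on $E_*$, because $w$ is inverted only there.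

**Step 3: the model away from $p$.** A space has integral cells, so we need a model of $S$, not of $S_{(p)}$. Away from $p$ averaging works. Let $e_{\mathcal P}\in\Omega(A)[1/p]$ be the idempotent with mark $0$ at $A$ and $1$ at all proper subgroups. The mark at $A$ is the coefficient of $[A/A]$, so $e_{\mathcal P}$ is a $\mathbb Z[1/p]$-combination of classes $[A/H]$ with $H$ proper. Each of these factors as $S\to(A/H)_+\to S$. Hence, putting the coefficients into $v$,
$$e_{\mathcal P}=vu:\ S[1/p]\xrightarrow{u}G\xrightarrow{v}S[1/p],\qquad G=\bigoplus_{H\in\mathcal P}(A/H)_+[1/p].$$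
Let $J=\mathrm{tel}(e_{\mathcal P})$, with $j:J\to S[1/p]$ and $\pi:S[1/p]\to J$ satisfying $\pi j=1$, $j\pi=e_{\mathcal P}$. Then $(\pi v)(uj)=\pi e_{\mathcal P}j=\pi j\pi j=1_J$. So $(uj)(\pi v)$ is an idempotent on $G$ with image $J$. Since $G\in\mathcal B_{\mathcal P}$, also $J\in\mathcal B_{\mathcal P}$ and $J_{\mathbb Q}\in\mathcal B_{\mathcal P}$ by (B3).

For $H$ proper, $e_{\mathcal P}$ restricts to $1\in\Omega(H)[1/p]$, since all its marks there are $1$. So $\mathrm{cof}(j)\simeq\mathrm{tel}(1-e_{\mathcal P})$ and $\mathrm{cof}(j_{\mathbb Q})$ restrict to $0$ on all proper subgroups, in particular on the trivial one.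

**Step 4: gluing.** We glue $X'$ and $J$ over $J_{\mathbb Q}$, as $S$ is glued from $S_{(p)}$ and $S[1/p]$ over $S_{\mathbb Q}$. By (B5), $[X',\mathrm{cof}(j_{\mathbb Q})]^A=0$. So the composite $X'\xrightarrow{\epsilon'}S_{(p)}\to S_{\mathbb Q}$ lifts along $j_{\mathbb Q}$ to $\kappa:X'\to J_{\mathbb Q}$. Then the square
$$\begin{array}{ccc}X'\oplus J&\xrightarrow{(\kappa,\,-\mathrm{can})}&J_{\mathbb Q}\\ {\scriptstyle\epsilon'\oplus j}\downarrow&&\downarrow{\scriptstyle j_{\mathbb Q}}\\ S_{(p)}\oplus S[1/p]&\xrightarrow{\ \mathrm{difference}\ }&S_{\mathbb Q}\end{array}$$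
commutes up to homotopy. Choose a homotopy. The fibre of the bottom row is $S$, because $0\to\mathbb Z\to\mathbb Z_{(p)}\oplus\mathbb Z[1/p]\to\mathbb Q\to0$ is exact. Let $D$ be the fibre of the top row and $\epsilon'':D\to S$ the induced map. By (B1), $D\in\mathcal B_{\mathcal P}$. Taking cofibres of the columns,
$$\mathrm{cof}(\epsilon'')\simeq\mathrm{fib}\big(\mathrm{cof}(\epsilon')\oplus\mathrm{cof}(j)\to\mathrm{cof}(j_{\mathbb Q})\big).$$
On underlying spectra $\mathrm{cof}(j)=\mathrm{cof}(j_{\mathbb Q})=0$, so $\mathrm{cof}(\epsilon'')\simeq\mathrm{cof}(\epsilon')$. This is $p$-local, since $X'$ and $S_{(p)}$ are, and $E$-acyclic by Lemma 13. This proves Proposition 12. $\square$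

## 9. From spectra to spaces: equivariant Freudenthal and the proof of Theorem 1

The filtration of $D$ tells us how to build $Y$ from $S$ by attaching stable cells. We want to attach honest cells to an honest space instead. After smashing with $S^V$ for a large $V$, every stable attaching map can be desuspended. For a space $T$, $\mathrm{conn}(T)$ denotes the largest $c$ (possibly $\infty$) such that $\pi_t(T)=0$ for all $t\le c$; so $\mathrm{conn}(T)\ge0$ means path connected.

**Lemma 14 (equivariant Freudenthal, surjectivity).** Let $G$ be a finite group, $T$ a finite based $G$-CW complex, and $Y$ a based $G$-CW complex with all $Y^L$ path connected. Let $R$ be a $G$-representation. Suppose $\dim T^L\le2\,\mathrm{conn}(Y^L)+1$ for all $L\le G$, and $\dim T^L\le\mathrm{conn}(Y^K)$ for all $K\subsetneq L\le G$. Then $\Sigma^R:[T,Y]^G_*\to[\Sigma^RT,\Sigma^RY]^G_*$ is surjective.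

*Proof.* By adjunction $\Sigma^R$ is composition with the unit $\eta:Y\to\Omega^R\Sigma^RY$. We estimate $\eta^L$ for each $L$. Put $c=\mathrm{conn}(Y^L)\ge0$ and $c'=\min_{K\subsetneq L}\mathrm{conn}(Y^K)\ge0$, with $c'=\infty$ if $L=1$. Restriction to $S^{R^L}\subset S^R$ is a fibration
$$\mathrm{res}:(\Omega^R\Sigma^RY)^L=\mathrm{Map}^L_*(S^R,\Sigma^RY)\to\Omega^{R^L}\Sigma^{R^L}Y^L$$
with fibre $\mathrm{Map}^L_*(S^R/S^{R^L},\Sigma^RY)$.

*The fibre is $c'$-connected.* The cells of $S^R/S^{R^L}$ away from the base point have the form $L/K\times e^m$ with $K\subsetneq L$ and $m\le\dim R^K$, since such a cell lies over $(S^R)^K=S^{R^K}$. So the fibre is a finite iterated fibration with fibres $\Omega^m\Sigma^{R^K}Y^K$, whose connectivity is at least $\mathrm{conn}(Y^K)+\dim R^K-m\ge c'$.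

*Consequence for $\mathrm{res}$.* By the long exact sequence, $\mathrm{res}_*$ is injective on $\pi_t$ for $1\le t\le c'$. The base of the fibration is path connected because $Y^L$ is, so every component of the total space meets the path connected fibre. Hence the total space is path connected too, and $\mathrm{res}_*$ is injective on $\pi_0$.

*Consequence for $\eta^L$.* The composite $\mathrm{res}\circ\eta^L$ is the unit $Y^L\to\Omega^{R^L}\Sigma^{R^L}Y^L$. By the classical Freudenthal theorem it is surjective on $\pi_t$ for $t\le2c+1$ and injective for $t\le2c$. Put $N(L)=\min(2c+1,c')$. For $t\le N(L)$, $\mathrm{res}_*$ is injective and $\mathrm{res}_*\eta^L_*$ is onto, so $\eta^L_*$ is onto. For $t<N(L)$ we have $t\le2c$, so $\eta^L_*$ is injective.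

*Conclusion.* By hypothesis $\dim T^L\le N(L)$ for all $L$. The equivariant Whitehead theorem says that then $[T,Y]^G_*\to[T,\Omega^R\Sigma^RY]^G_*$ is surjective. $\square$

Let $D_i$ be the filtration of the $D$ of Proposition 12, and let $Y_i=\mathrm{cof}(D_i\to S)$. Then $Y_0=S$, $Y_d=Y$, and $\mathrm{fib}(Y_{i-1}\to Y_i)=\mathrm{cof}(D_{i-1}\to D_i)$. So there are cofibre sequences
$$\bigoplus_{j\in I_i}\Sigma^{c_j}(A/H_j)_+\xrightarrow{\theta_i}Y_{i-1}\to Y_i,\qquad H_j\in\mathcal P,\quad|c_j|\le C,\tag{4}$$
for some $C\ge1$. Let $V=l\bar\rho$ with $l\ge2C+1$ (a new $l$). From $\dim_{\mathbb R}V^L=2l(p^r/|L|-1)$ we get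
$$\dim V^L\ge2l\ge4C+2\quad(L\text{ proper}),\qquad\dim V^K-\dim V^L\ge2l\ge4C+2\quad(K\subsetneq L\lneq A).\tag{5}$$

**Proposition 15.** There are finite dimensional $A$-CW complexes $S(V)=X_0\subset X_1\subset\dots\subset X_d$ with proper isotropy, and equivalences $h_i:\Sigma^\infty X_i^\diamond\simeq S^V\wedge Y_i$, such that
$$\mathrm{conn}(X_i^L)\ge\dim V^L-C-1\quad\text{for all proper }L.\tag{6}$$

*Proof.* For $i=0$: $X_0^\diamond=S^V=S^V\wedge Y_0$. The isotropy of $S(V)$ is proper since $V^A=0$, and $\mathrm{conn}\,S(V^L)=\dim V^L-2\ge\dim V^L-C-1$. Now suppose $X_{i-1}$ and $h_{i-1}$ are constructed.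

**Step 1: the stable attaching maps.** The aim is to see each cell in (4), after smashing with $S^V$, as a representation cell. Fix $j\in I_i$ and write $H=H_j$, $c=c_j$. Let $V'=V|_H\oplus\mathbb R^c$; if $c<0$ this means the complement of a trivial summand $\mathbb R^{-c}$ in $V|_H$, which exists because $\dim V^H\ge4C+2$. For $L\le H$ we have $\dim V'^L=\dim V^L+c$. Stably $A_+\wedge_HS^{V'}\simeq S^V\wedge\Sigma^c(A/H)_+$. So the $j$-th component of $h_{i-1}^{-1}\circ(S^V\wedge\theta_i)$ is adjoint to a stable $H$-map $\vartheta_j\in\{S^{V'},X_{i-1}^\diamond\}^H$.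

**Step 2: destabilization.** The aim is an honest map $f_j:S(V')\to X_{i-1}$ with $\vartheta_j=\Sigma^\infty f_j^\diamond$. We have $\dim V'^H\ge3C+2>0$, so $S(V')^H$ is a nonempty subcomplex and contains an $H$-fixed vertex. Likewise $X_{i-1}^H\supseteq S(V^H)\ne\emptyset$, so $X_{i-1}$ has an $H$-fixed vertex. Use these as base points. Collapsing the suspension lines over the base points gives $H$-equivalences $S^{V'}=S(V')^\diamond\simeq\Sigma S(V')$ and $X_{i-1}^\diamond\simeq\Sigma X_{i-1}$. These are natural for based maps. So
$$\{S^{V'},X_{i-1}^\diamond\}^H\cong\{S(V'),X_{i-1}\}^H,$$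
and for a based $H$-map $f$ the class of $f^\diamond$ corresponds to that of $f$. As $S(V')$ is a finite $H$-CW complex, the right side is $\mathrm{colim}_R[\Sigma^RS(V'),\Sigma^RX_{i-1}]^H_*$. Lemma 14 applies with $G=H$, $T=S(V')$, $Y=X_{i-1}$. Indeed, let $L\le H$; then $\dim S(V')^L\le\dim V^L+C-1$, and by (5) and (6):

* $\dim V^L+C-1\le2(\dim V^L-C-1)+1$, because $\dim V^L\ge3C$;
* for $K\subsetneq L$, $\dim V^L+C-1\le\dim V^K-C-1$, because $\dim V^K-\dim V^L\ge2C$;
* $X_{i-1}^L$ is path connected, because $\dim V^L-C-1\ge3C+1\ge0$.

So every map $[S(V'),X_{i-1}]^H_*\to[\Sigma^RS(V'),\Sigma^RX_{i-1}]^H_*$ is onto. Hence every stable class is represented by a based $H$-map $f_j:S(V')\to X_{i-1}$, which we may take cellular.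

**Step 3: attaching.** Let
$$X_i=X_{i-1}\cup\coprod_{j\in I_i}A\times_{H_j}D(V'_j),$$
attached along the $A$-maps $A\times_{H_j}S(V'_j)\to X_{i-1}$ adjoint to $f_j$. As $(D(V'_j),S(V'_j))$ is a finite $H_j$-CW pair and $f_j$ is cellular, $X_i$ is an $A$-CW complex. Its isotropy is proper. Its dimension is finite because the $c_j$ are bounded.

**Step 4: the stable type of $X_i$.** The composable maps $X_{i-1,+}\to X_{i,+}\to S^0$ give a cofibre sequence
$$\mathrm{cof}(X_{i-1,+}\to X_{i,+})\to X_{i-1}^\diamond\to X_i^\diamond.$$
Each $D(V'_j)$ is $H_j$-contractible, so $X_{i,+}$ is the homotopy pushout of $X_{i-1,+}\leftarrow\bigvee_j(A\times_{H_j}S(V'_j))_+\to\bigvee_j(A/H_j)_+$. So the first term is $\bigvee_jA_+\wedge_{H_j}S(V'_j)^\diamond=\bigvee_jA_+\wedge_{H_j}S^{V'_j}$. By naturality, its map to $X_{i-1}^\diamond$ is the map of cofibres of the columns of the squares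
$$\begin{array}{ccc}(A\times_{H_j}S(V'_j))_+&\to&X_{i-1,+}\\ \downarrow&&\downarrow\\ (A/H_j)_+&\to&S^0,\end{array}$$
which on the $j$-th summand is the adjoint of $f_j^\diamond$. By the choice of $f_j$, $h_{i-1}$ carries this map to $S^V\wedge\theta_i$. Comparing with (4), $h_{i-1}$ extends to an equivalence of cofibres $h_i:\Sigma^\infty X_i^\diamond\simeq S^V\wedge Y_i$.

**Step 5: connectivity.** Let $L$ be proper. As $A$ is abelian, $(A\times_{H_j}D(V'_j))^L$ is $A/H_j\times D(V'^L_j)$ if $L\le H_j$ and empty otherwise. So $X_i^L$ arises from $X_{i-1}^L$ by attaching discs of dimension $\dim V^L+c_j\ge\dim V^L-C$. Hence $\pi_t(X_{i-1}^L)\to\pi_t(X_i^L)$ is onto for $t\le\dim V^L-C-1$, and (6) persists. $\square$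

*Proof of Theorem 1.* Let $X=X_d$, a finite dimensional $A$-CW complex. All isotropy is proper, so $X^A=\emptyset$. For $L$ proper, $X^L\supseteq S(V^L)\ne\emptyset$; in particular $X$ is nonempty. The underlying spectrum of $\Sigma^\infty X^\diamond$ is $\Sigma^{\dim V}Y$, which is $p$-local and $E_{r-1}$-acyclic by Proposition 12. By $\langle E_{r-1}\rangle=\langle K(0)\vee\dots\vee K(r-1)\rangle$ we get
$$\widetilde K(m)_*(X)\cong\widetilde K(m)_{*+1}(X^\diamond)=0\qquad(0\le m\le r-1).$$
Since $\Sigma^\infty X^\diamond$ is $p$-local, $\widetilde H_*(X;\mathbb Z)$ is a $\mathbb Z_{(p)}$-module. By the case $m=0$ it is rationally trivial. So it is $p$-power torsion, and $\widetilde H_*(X;\mathbb Z[1/p])=0$. $\blacksquare$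

## 10. Prescribing the isotropy: proof of Theorem 2

Now $A'$ is a finite abelian $p$-group and $n\ge0$ is arbitrary. Spaces are compactly generated.

**Necessity.** Let $X$ be nonempty, finite dimensional and $K(n)_*$-acyclic, with $\{H:X^H\ne\emptyset\}=\mathcal F$. If $\operatorname{rank}H\le n$, Theorem 3 applied to $X$ as an $H$-space gives $X^H\ne\emptyset$, that is, $H\in\mathcal F$.

**Good spaces.** Call a space good if it is nonempty, $K(m)_*$-acyclic for all $m\le n$, and $H_*(-;\mathbb Z[1/p])$-acyclic. Finite products of good spaces are good: if $X$ is acyclic for the theory of a spectrum $F$, then $F\wedge X_+\simeq F$, so $F\wedge(X\times X')_+\simeq F\wedge X'_+$ for every $X'$. Finite joins of good spaces are good, by Mayer–Vietoris for $X\leftarrow X\times X'\to X'$, whose homotopy pushout is the join.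

**Step 1: avoiding only the whole group.** Let $H$ be a finite abelian $p$-group of rank $\ge n+1$. We construct a good finite dimensional $H$-CW complex $X_0$ with $X_0^L=\emptyset$ if and only if $L=H$. Let $X$ be the $C_p^{n+1}$-space of Theorem 1 with $r=n+1$; it is good. For a surjection $q:H\to C_p^{n+1}$ the inflation satisfies $(q^*X)^L=X^{q(L)}$, which is empty if and only if $q(L)=C_p^{n+1}$. Let $X_0$ be the join of the $q^*X$ over the finitely many $q$. It is a good finite dimensional $H$-CW complex. A join has $L$-fixed points if and only if one of its factors does. So $X_0^H=\emptyset$. If $L<H$ is proper, its image in $H/pH$ is proper (otherwise $L+pH=H$, which forces $L=H$), so it lies in a hyperplane. Choose $n+1$ linearly independent functionals on $H/pH$, the first vanishing on this hyperplane. They define a surjection $q$ with $q(L)\ne C_p^{n+1}$, so $X_0^L\ne\emptyset$.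

**Step 2: avoiding exactly the overgroups of $H$.** Let $H\le A'$ have rank $\ge n+1$, let $X_0$ be as in Step 1, and put $X_H=\mathrm{Map}_H(A',X_0)$ with $(af)(x)=f(xa)$. Its underlying space is $X_0^{|A'/H|}$, which is good. For $K\le A'$, $X_H^K$ is the space of $H$-maps $A'/K\to X_0$. As $A'$ is abelian, the $H$-orbits of $A'/K$ are indexed by $A'/HK$ and have stabilizer $H\cap K$. So
$$X_H^K\cong\prod_{A'/HK}X_0^{H\cap K},$$
which is empty if and only if $H\cap K=H$, that is, $K\supseteq H$.

We must also see that $X_H$ has the $A'$-homotopy type of a finite dimensional $A'$-CW complex. Choose characteristic maps $\Phi_\sigma:I^{d_\sigma}\to X_0$ of the cells of $X_0$ with $\Phi_{h\sigma}=h\Phi_\sigma$ for $h\in H$; this is possible since an element stabilizing a cell fixes it pointwise. Let $t_1,\dots,t_N$ represent $A'/H$, and identify $X_H$ with $X_0^N$ by $f\mapsto(f(t_i))$. If $t_ia=h_it_{\tau(i)}$ with $h_i\in H$, then $(af)(t_i)=h_if(t_{\tau(i)})$. So $a$ takes the product cell $(\sigma_i)$ to $(h_i\sigma_{\tau(i)})$, and the product characteristic maps $I^m\to X_0^N$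 are permuted up to permutation of the blocks of coordinates. Hence the $m$-skeleton of $X_0^N$ is obtained from the $(m-1)$-skeleton by attaching spaces $A'\times_K(I^m,\partial I^m)$, where $K$ is the stabilizer of a product cell and acts on $I^m$ by permuting coordinates. After barycentric subdivision of the cube, $(I^m,\partial I^m)$ is a finite $K$-CW pair. Inductively, replace the $(m-1)$-skeleton by an equivalent $A'$-CW complex and deform the attaching maps to cellular ones. Pushouts along $A'$-cofibrations are $A'$-homotopy invariant, and there are finitely many stages, so the assertion follows.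

**Step 3: an arbitrary family.** Let $\mathcal F$ be closed under subgroups and contain all subgroups of rank $\le n$. Let $X$ be the product of $A'$-CW models of the $X_H$ over all $H\notin\mathcal F$ (a point if $\mathcal F$ is everything). Each $H\notin\mathcal F$ has rank $\ge n+1$, so $X$ is defined and good. It is a finite dimensional $A'$-CW complex, since products of orbits are disjoint unions of orbits. If $K\notin\mathcal F$, then $X_K^K=\emptyset$, so $X^K=\emptyset$. If $K\in\mathcal F$, then $K$ contains no $H\notin\mathcal F$, because $\mathcal F$ is closed under subgroups. So all $X_H^K\ne\emptyset$, and $X^K\ne\emptyset$. Thus $\{K:X^K\ne\emptyset\}=\mathcal F$.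

**The last sentence of Theorem 2.** A set $\mathcal F$ closed under subgroups, containing all subgroups of rank $\le n$ and not containing $A'$, exists if and only if $\operatorname{rank}A'>n$: if $\operatorname{rank}A'>n$ take all proper subgroups, and if $\operatorname{rank}A'\le n$ then $A'$ itself must belong to $\mathcal F$. $\blacksquare$

**Example.** Let $A'=C_{p^2}$ and $n=0$. The family must contain the trivial subgroup, so it is $\{1\}$, $\{1,C_p\}$ or everything. The family $\{1,C_p\}$ is realized by inflating the complex of Proposition 5 along $C_{p^2}\to C_p$. The family $\{1\}$ is not realized by any space inflated from $C_p$, since there $C_p\le C_{p^2}$ acts trivially. It is realized by $X_{C_p}=\mathrm{Map}_{C_p}(C_{p^2},X_0)$, whose $K$-fixed points are empty exactly when $K\supseteq C_p$.
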